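# Burch rings in positive depth: $\Omega^tk$ can be a summand of $\Omega^{t+2}k$ over a ring that is not Burch

## 1. The guess that $\Omega^tk\mid\Omega^{t+2}k$ characterizes Burch rings

Throughout, $(R,\mathfrak m,k)$ is a commutative noetherian local ring with completion $\widehat R$. We write $\Omega^nk=\Omega^n_Rk$ for the $n$th syzygy of $k$ in a minimal free resolution, so $\Omega^0k=k$ and $\Omega^1k=\mathfrak m$. We write $X\mid Y$ when $X$ is isomorphic to a direct summand of $Y$. "Singular" means "not regular". The socle $\operatorname{soc}X$ of a module is the set of elements killed by the maximal ideal.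

**Definition (Burch ideal, Burch ring).** An ideal $I$ of a regular local ring $(S,\mathfrak n)$ is a *Burch ideal* if $\mathfrak n(I:_S\mathfrak n)\ne\mathfrak nI$. The ring $R$ is a *Burch ring* if there are a maximal $\widehat R$-regular sequence $\boldsymbol x$ in $\widehat R$ and a Burch ideal $I$ of a regular local ring $S$ with $\widehat R/(\boldsymbol x)\cong S/I$.

Two facts are known; put $t=\operatorname{depth}R$.

* **(a)** If $R$ is a singular Burch ring, then $\Omega^tk\mid\Omega^{t+2}k$.
* **(b)** If $k\mid\Omega^2k$, then $R$ is Burch. So the converse of (a) holds when $t=0$.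

The problem, from Ryo Takahashi, "Uniformly dominant local rings and Orlov spectra of singularity categories", arXiv:2412.00669 (2024), is whether the converse of (a) holds for $t>0$. If $\operatorname{depth}R=t>0$ and $\Omega^tk\mid\Omega^{t+2}k$, must $R$ be Burch? With depth zero settled, the natural guess is yes: reduce to depth zero modulo a regular sequence and quote (b). We test this guess by hand.

**Regular rings.** Here $\Omega^tk\cong R$ (the end of the Koszul complex) and $\Omega^{t+2}k=0$, so the hypothesis fails. Only singular rings matter.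

**$Q=k[[x]]/(x^2)$, $t=0$.** With $S=k[[x]]$ and $I=(x^2)$ we get $\mathfrak n(I:\mathfrak n)=(x)(x)=(x^2)\ne(x^3)=\mathfrak nI$, so $Q$ is Burch. And $\Omega^nk\cong k$ for all $n$.

**$Q=k[[x,y]]/(x^2,y^2)$, $t=0$.** Here $I:\mathfrak n=I+(xy)$ and $\mathfrak n(I:\mathfrak n)=\mathfrak nI+(x^2y,xy^2)=\mathfrak nI$, so this $I$ is not a Burch ideal. The minimal resolution of $k$ is the tensor product of those over $k[x]/(x^2)$ and $k[y]/(y^2)$: it has basis $u_iv_j$ in degree $i+j$, and $d(u_iv_j)=x\,u_{i-1}v_j+(-1)^iy\,u_iv_{j-1}$. Multiplying $d(u_{i+1}v_j)$ by $y$ gives $xy\,u_iv_j$. Hence for $n\ge1$ every socle element of $F_{n-1}$, the free module in degree $n-1$, lies in $\mathfrak m\,\Omega^nk$. A summand $k$ of $\Omega^nk$ would be spanned by a socle element outside $\mathfrak m\,\Omega^nk$. So $k\nmid\Omega^nk$ for all $n\ge1$, and by (a) the ring $Q$ is not Burch.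

**$R=k[[x,y]]/(x^2)$, $t=1$.** It is Burch, because $R/(y)=k[[x]]/(x^2)$. The minimal resolution of $k$ has basis $1$; $e_x,e_y$; $e_xe_y,\tau$; $e_x\tau,e_y\tau$ in degrees $0$ to $3$, with $d\tau=xe_x$. So $\Omega^3k$ is generated by $d(e_x\tau)=x\tau$ and $d(e_y\tau)=y\tau+x\,e_xe_y$. The $\tau$-coordinate maps $\Omega^3k$ onto $\mathfrak m=(x,y)$. It is injective: if $\alpha x+\beta y=0$, then $\beta\in xR$, so $\beta x=0$ and $\alpha x\tau+\beta(y\tau+x\,e_xe_y)=0$. Thus $\Omega^3k\cong\Omega^1k$.

So far the guess survives.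

## 2. Reduction modulo a regular element, and the $\Omega^3$ it cannot remove

The sensible proof attempt for $t=1$ is to cut down by a regular element.

**Lemma 2.1.** Let $y\in\mathfrak m\setminus\mathfrak m^2$ be $R$-regular and $Q=R/yR$. For $n\ge1$, $\ \Omega^n_Rk/y\,\Omega_R^nk\cong\Omega^n_Qk\oplus\Omega^{n-1}_Qk$.

*Proof.* For $n=1$, consider $0\to yR/y\mathfrak m\to\mathfrak m/y\mathfrak m\to\mathfrak m_Q\to0$. The kernel is $k$, spanned by the class of $y$. Since $y\notin\mathfrak m^2$, some linear functional on $\mathfrak m/\mathfrak m^2$ is nonzero at $y$; composed with $\mathfrak m/y\mathfrak m\to\mathfrak m/\mathfrak m^2$, it splits the sequence. So $\mathfrak m/y\mathfrak m\cong\mathfrak m_Q\oplus k$. For the general case, $y$ is regular on $\mathfrak m$ and on all its syzygies, since these lie in free modules. So the minimal free resolution of $\mathfrak m$ stays exact and minimal modulo $y$, and $\Omega^n_Rk/y\,\Omega^n_Rk\cong\Omega_Q^{n-1}(\mathfrak m/y\mathfrak m)\cong\Omega^{n}_Qk\oplus\Omega_Q^{n-1}k$.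 $\square$

Let $\operatorname{depth}R=1$ and $\Omega^1k\mid\Omega^3k$. By prime avoidance there is a regular $y\in\mathfrak m\setminus\mathfrak m^2$. Reducing modulo $y$,
$$\Omega^1_Qk\oplus k\ \mid\ \Omega^3_Qk\oplus\Omega^2_Qk .$$
If $k\mid X\oplus Y$, then the identity of $k$ is a sum of an endomorphism factoring through $X$ and one factoring through $Y$. One of them is nonzero, so $k\mid X$ or $k\mid Y$. Hence $k\mid\Omega^2_Qk$ or $k\mid\Omega^3_Qk$. In the first case $Q$ is Burch by (b), and then so is $R$. In the second case the argument stops: $k\mid\Omega_Q^3k$ gives no access to (b).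

Sometimes the second case can be excluded. For $R=k[[x,y,w]]/(x^2,y^2)$, reduction modulo $w$ gives the second ring of §1, where $k\nmid\Omega^2k$ and $k\nmid\Omega^3k$. So $\Omega^1_Rk\nmid\Omega^3_Rk$, and by (a) $R$ is not Burch, as the guess predicts. In general, however, the second case occurs and the guess is wrong. Let $k$ be an arbitrary field.

**Theorem 1.** There is a complete local ring $R$ with residue field $k$ and $\operatorname{depth}R=1$ such that $\Omega^1k\mid\Omega^3k$ but $R$ is not Burch.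

**Theorem 2.** For every $t\ge1$, the ring $R_t=R[[z_1,\dots,z_{t-1}]]$ ($R$ from Theorem 1) has depth $t$, satisfies $\Omega^tk\mid\Omega^{t+2}k$, and is not Burch.

So the converse of (a) fails for every $t>0$, over every residue field. For Theorem 2 we shall characterize Burch rings of any depth without choosing a regular sequence (Theorem 3, §6).

## 3. Multipliers: Koszul relations versus all relations

Suppose $y\in\mathfrak m$ is regular and $s\mathfrak m\subset yR$, so that $s$ gives a socle element of $R/yR$. Then the "fraction" $n=s/y$ multiplies $\mathfrak m$ into $R$. So socle elements modulo $y$, for all $y$ at once, come from elements $n$ of an overring. This section compares what such an $n$ does for the summand property with what it does for the Burch property.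

Setting: $R\subset\widetilde R$ are commutative rings, $R$ is local, $\xi_1,\dots,\xi_e$ minimally generate $\mathfrak m$, $R^e$ has basis $\epsilon_1,\dots,\epsilon_e$, $\partial(\epsilon_i)=\xi_i$, and
$$Z=\ker(\partial:R^e\to\mathfrak m)=\Omega^2k\subset\mathfrak mR^e .$$
If $n\in\widetilde R$ and $n\mathfrak m\subset\mathfrak m$, then $nZ\subset Z$: for $\zeta\in Z$, the entries of $n\zeta$ lie in $n\mathfrak m\subset\mathfrak m$, and $\partial(n\zeta)=n\,\partial(\zeta)=0$.

The first lemma produces the summand from *any* relation $\zeta$.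

**Lemma 3.1.** Let $n\in\widetilde R$ with $n\mathfrak m\subset\mathfrak m$ and $n^2=0$. If $n\zeta\notin\mathfrak mZ$ for some $\zeta\in Z$, then $\Omega^1k\mid\Omega^3k$.

*Proof.* Put $\eta=n\zeta\in Z\setminus\mathfrak mZ$. As $\eta$ is a minimal generator of $Z$, there is a minimal free cover $C_2\to Z$ with basis $\gamma_1,\gamma_2,\dots$ and $\gamma_1\mapsto\eta$. Let $d:C_2\to R^e$ be the composite; then $\Omega^3k=\ker d\subset\mathfrak mC_2$. Write $\zeta=\sum_\nu c_\nu d(\gamma_\nu)$ with $c_\nu\in R$ and put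
$$b=\gamma_1-n\sum_\nu c_\nu\gamma_\nu\ \in\ C_2\otimes_R\widetilde R .$$
Then $d(b)=\eta-n\zeta=0$ in $\widetilde R^e$. For $y\in\mathfrak m$ we have $yn\in\mathfrak m$, so $yb\in C_2$; and $d(yb)=0$. So $f:\mathfrak m\to\Omega^3k$, $y\mapsto yb$, is a well defined $R$-linear map. Let $g:\Omega^3k\to\mathfrak m$ be the $\gamma_1$-coordinate, which has values in $\mathfrak m$ because $\Omega^3k\subset\mathfrak mC_2$. Then $gf(y)=y-nc_1y$. The map $y\mapsto nc_1y$ is an endomorphism of $\mathfrak m$ with square $0$, so $gf$ is an automorphism and $\mathfrak m\mid\Omega^3k$. $\square$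

The second lemma shows that for the quotients $R/yR$ only the *Koszul* relations $\xi_i\epsilon_j-\xi_j\epsilon_i$ matter.

**Lemma 3.2.** Assume that $\widetilde R$ is a finite $R$-module, $\operatorname{depth}_R\widetilde R\ge2$, and $\widetilde R/R$ has finite length. Assume that every $b\in\widetilde R$ with $b\mathfrak m\subset R$ has the form $b=a+n$ with $a\in R$, $n\mathfrak m\subset\mathfrak m$, and
$$n(\xi_i\epsilon_j-\xi_j\epsilon_i)\in\mathfrak mZ\quad\text{for all }i,j.$$
Then for every $R$-regular $y\in\mathfrak m$ and $Q=R/yR$, $\ k\nmid\Omega^2_Qk$.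

*Proof.* **Step 1: $y$ is $\widetilde R$-regular.** This lets us divide by $y$ in $\widetilde R$. Let $yw=0$ with $w\in\widetilde R$. As $\widetilde R/R$ has finite length, $\mathfrak m^\nu w\subset R$ for large $\nu$. Since $y$ kills $\mathfrak m^\nu w$ and is $R$-regular, $\mathfrak m^\nu w=0$; so $w=0$ because $\operatorname{depth}_R\widetilde R>0$.

**Step 2: the socle of $Q$.** Let $s\in R$ with $s\mathfrak m\subset yR$. The image of $s$ in $\widetilde R/y\widetilde R$ is killed by $\mathfrak m$, and this module has positive depth, so $s=yb$ with $b\in\widetilde R$. For $a\in\mathfrak m$ write $sa=yr$ with $r\in R$; then $y(ba-r)=0$, so $ba=r\in R$. Thus $b\mathfrak m\subset R$. Write $b=a_0+n$ as in the hypothesis, with $a_0\in R$. Then $s\equiv yn$ modulo $yR$. So we may take $s=yn$.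

**Step 3: socle elements times basis vectors are not minimal relations.** Let $Z_Q=\ker(Q^e\to\mathfrak m_Q)$, and write $y=\sum_ic_i\xi_i$ with $c_i\in R$. Then
$$yn\,\epsilon_j=\sum_ic_i\,n(\xi_i\epsilon_j-\xi_j\epsilon_i)+(n\xi_j)\sum_ic_i\epsilon_i.\tag{3.1}$$
The first sum is in $\mathfrak mZ$, and $Z$ maps into $Z_Q$. In the second term $n\xi_j\in\mathfrak m$, and $\sum c_i\epsilon_i$ maps into $Z_Q$, since it is sent to $y=0$ in $Q$. Hence $\operatorname{soc}(Q)\epsilon_j\subset\mathfrak mZ_Q$ for all $j$.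

**Step 4: conclusion.** $Z_Q\cong\Omega_Q^2k\oplus Q^{e-e'}$ with $e'=\operatorname{edim}Q$. If $k\mid\Omega_Q^2k$, then $k\mid Z_Q$, so some element of $\operatorname{soc}Z_Q$ is not in $\mathfrak mZ_Q$. But $\operatorname{soc}Z_Q\subset\bigoplus_j\operatorname{soc}(Q)\epsilon_j\subset\mathfrak mZ_Q$, a contradiction. $\square$

So here is the plan: find a ring where the multipliers send all Koszul relations into $\mathfrak mZ$, but some multiplier sends a non-Koszul relation $\zeta$ outside $\mathfrak mZ$. The simplest non-Koszul relation comes from $x_0^2=0$, namely $\zeta=x_0\epsilon_0$.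

## 4. Square-zero extensions $A\ltimes M$ and boundaries in $D\otimes F$

For a ring $A$ and an $A$-module $M$, the square-zero extension $A\ltimes M$ is $A\oplus M$ with $(a,u)(a',u')=(aa',au'+a'u)$. For example, $k\ltimes k\cong k[x]/(x^2)$. We choose $A$ and $M$ so that the plan becomes a question about a finite length module $D$.

Let $A=k[[x_0,\dots,x_4]]/(x_0^2)$, with maximal ideal $\mathfrak m_A$ and depth $4$. Let $F$ be the tensor product over $A$ of the Koszul complex on $x_1,\dots,x_4$ with the complex $\cdots\xrightarrow{x_0}A\xrightarrow{x_0}A$. The latter resolves $A/x_0A$, because the annihilator of $x_0$ is $x_0A$, and $x_1,\dots,x_4$ is a regular sequence on $A/x_0A$. So $F$ is a free resolution of $k$; it is minimal. Its bases in degrees $\le3$ are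
$$1;\qquad e_i;\qquad e_ie_j,\ \tau;\qquad e_ie_je_l,\ e_i\tau\qquad(0\le i<j<l\le4),$$
with the Koszul differential on the $e$'s, $d\tau=x_0e_0$ and $d(e_i\tau)=x_i\tau-x_0e_ie_0$.

Let $D$ be a nonzero $A$-module of finite length. As $F$ is minimal, $\sigma\otimes v$ is a cycle of $D\otimes_AF$ for all $\sigma\in\operatorname{soc}D$ and $v\in F$. Suppose that in $D\otimes_AF$:

* **(B1)** $\sigma\otimes e_i$ is a boundary for all $\sigma\in\operatorname{soc}D$ and all $i$;
* **(B2)** $\sigma\otimes e_ie_j$ is a boundary for all $\sigma\in\operatorname{soc}D$ and all $i,j$;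
* **(B3)** for some $\sigma\in\operatorname{soc}D$, $\sigma\otimes\tau$ is not a boundary.

Let $\pi:E\to D$ be a surjection from a finite free $A$-module, $M=\ker\pi$, and
$$R=A\ltimes M\ \subset\ \widetilde R=A\ltimes E.$$

**Proposition 4.1.** If $D$ satisfies (B1)–(B3), then $R$ is a complete singular local ring of depth $1$ with residue field $k$, $\Omega^1k\mid\Omega^3k$, and $R$ is not Burch.

The proof fills the rest of this section.

**Step 1: basic properties of $R$.** $R$ is finite over $A$, hence noetherian and complete; it is local with $\mathfrak m=\mathfrak m_A\oplus M$ and residue field $k$. For a finite $R$-module, depth over $R$ equals depth over $A$. To see this, divide by a maximal regular sequence from $\mathfrak m_A$. There remains a module with an element $w\ne0$ killed by $\mathfrak m_A$. Since $M^2=0$, we have $\mathfrak m^2=\mathfrak m_A^2\oplus\mathfrak m_AM\subset\mathfrak m_AR$. So $\mathfrak m^2Rw=0$, and $Rw$ contains a nonzero element killed by $\mathfrak m$. From $0\to M\to E\to D\to0$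 we get $\operatorname{Hom}_A(k,M)=0$ and $0\ne\operatorname{Hom}_A(k,D)\hookrightarrow\operatorname{Ext}^1_A(k,M)$, so $\operatorname{depth}M=1$. Hence $\operatorname{depth}R=1$ and $\operatorname{depth}_R\widetilde R=4$. Also $M\ne0$, because $D$ has finite length and $E$ does not. So $R$ is not reduced, hence singular. Finally $\widetilde R/R\cong D$ has finite length.

**Step 2: the multipliers.** Put $M'=\{\beta\in E:\mathfrak m_A\beta\subset M\}=\pi^{-1}(\operatorname{soc}D)$ and $n_\beta=(0,\beta)\in\widetilde R$ for $\beta\in M'$. Since $(0,\beta)(a,u)=(0,a\beta)$, we have $n_\beta\mathfrak m\subset0\oplus M\subset\mathfrak m$ and $n_\beta^2=0$. Conversely let $b=(\alpha,\beta)\in\widetilde R$ with $b\mathfrak m\subset R$. Multiplying by $(a,0)$, $a\in\mathfrak m_A$, gives $a\beta\in M$, so $\beta\in M'$ and $b=(\alpha,0)+n_\beta$ with $(\alpha,0)\in R$.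

**Step 3: coordinates on $Z=\Omega^2k$.** Let $u_1,\dots,u_m$ minimally generate $M$. Since $\mathfrak m^2=\mathfrak m_A^2\oplus\mathfrak m_AM$, the elements $(x_i,0)$ and $(0,u_\nu)$ minimally generate $\mathfrak m$; put $e=5+m$, and let $R^e$ have basis $\epsilon_0,\dots,\epsilon_4,\varphi_1,\dots,\varphi_m$. Let
$$Y=\ker\bigl(A^5\xrightarrow{(x_i)}\mathfrak m_A\bigr)=d(F_2)\subset\mathfrak m_AA^5 .$$
An element $\sum(a_i,b_i)\epsilon_i+\sum(c_\nu,b'_\nu)\varphi_\nu$ of $R^e$ is sent to $\bigl(\sum a_ix_i,\ \sum x_ib_i+\sum c_\nu u_\nu\bigr)$. So, writing elements as $(a;(b,c);b')$,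
$$Z=Y\oplus W\oplus M^m,\qquad W=\Bigl\{(b,c)\in M^5\oplus A^m:\ \sum x_ib_i+\sum c_\nu u_\nu=0\Bigr\}.$$
If $(b,c)\in W$, then $\sum c_\nu u_\nu\in\mathfrak m_AM$, so $c\in\mathfrak m_AA^m$ by minimality of the $u_\nu$. Let $MY\subset M^5$ be the span of the vectors $(ua_i)_i$ with $u\in M$, $a\in Y$.

**Lemma 4.2.**
(i) $\mathfrak mZ=\mathfrak m_AY\oplus\mathfrak m_AW\oplus\mathfrak m_AM^m$.
(ii) For $b\in M^5$: $(b,0)\in\mathfrak m_AW$ if and only if $b\in MY$.
(iii) For $\beta\in M'$, $\sigma=\pi(\beta)$, $v\in F_2$ and $a=dv$: $(a_i\beta)_i\in MY$ if and only if $\sigma\otimes v$ is a boundary in $D\otimes F$.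
(iv) $\mathfrak m_A\beta\subset\mathfrak m_AM$ for all $\beta\in M'$.
(v) For $\beta\in M'$ and $\zeta=(a;(b,c);b')\in Z$ with $a=dv$, $v\in F_2$: $n_\beta\zeta\in\mathfrak mZ$ if and only if $\pi(\beta)\otimes v$ is a boundary.

*Proof.* (i) Multiplying $Z$ by $(\mathfrak m_A,0)$ gives $\mathfrak m_AY\oplus\mathfrak m_AW\oplus\mathfrak m_AM^m$. For $u\in M$,
$$(0,u)\cdot(a;(b,c);b')=\bigl(0;((a_iu)_i,0);(c_\nu u)_\nu\bigr),\qquad c_\nu u\in\mathfrak m_AM ,$$
and taking $(b,c)=0$, $b'=0$ gives every $(0;((a_iu)_i,0);0)$ with $a\in Y$. So $\mathfrak mZ=\mathfrak m_AY\oplus(\mathfrak m_AW+(MY,0))\oplus\mathfrak m_AM^m$. For $a\in Y$, since $\sum a_ix_i=0$,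
$$((a_iu_\nu)_i,0)=\sum_ia_i\,(u_\nu\epsilon_i-x_i\varphi_\nu),$$
where $u_\nu\epsilon_i-x_i\varphi_\nu\in W$ and $a_i\in\mathfrak m_A$. As $Y$ is an $A$-module, $MY$ is spanned by the vectors $(a_iu_\nu)_i$, so $(MY,0)\subset\mathfrak m_AW$.

(ii) "If" was just shown. For "only if", let $L=\{c\in A^m:\sum c_\nu u_\nu=0\}$. $W$ is generated by the $u_\nu\epsilon_i-x_i\varphi_\nu$ and $(0,L)$: expand each $b_i$ in the $u_\nu$ and subtract. So if $(b,0)\in\mathfrak m_AW$, there are $\mu_{i\nu}\in\mathfrak m_A$ with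
$$b_i=\sum_\nu\mu_{i\nu}u_\nu,\qquad \Bigl(\sum_i\mu_{i\nu}x_i\Bigr)_\nu\in\mathfrak m_AL .$$
Write the last vector as $\sum_ix_in^i$ with $n^i\in L$, and put $\mu'_{i\nu}=\mu_{i\nu}-n^i_\nu$. Then $\sum_\nu\mu'_{i\nu}u_\nu=b_i$, since $n^i\in L$, and $\sum_i\mu'_{i\nu}x_i=0$. So $(\mu'_{i\nu})_i\in Y$ for each $\nu$, and $b=\sum_\nu u_\nu(\mu'_{i\nu})_i\in MY$.

(iii), (iv) Since $E$ is free, $E\otimes F$ is exact in positive degrees, so the connecting maps $H_2(D\otimes F)\to H_1(M\otimes F)$ and $H_1(D\otimes F)\to H_0(M\otimes F)=M/\mathfrak m_AM$ are injective. The class of $\sigma\otimes v$ is lifted to $\beta\otimes v$ and sent to the class of $\beta\otimes dv=(a_i\beta)_i\in M^5=M\otimes F_1$. The image of $M\otimes F_2\to M\otimes F_1$ is $MY$. This gives (iii). Similarly $[\sigma\otimes e_i]$ goes to the class of $x_i\beta$, so by (B1) $x_i\beta\in\mathfrak m_AM$. This is (iv).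

(v) We have $n_\beta\zeta=\bigl(0;((a_i\beta)_i,0);(c_\nu\beta)_\nu\bigr)$. Here $c_\nu\in\mathfrak m_A$, so $c_\nu\beta\in\mathfrak m_AM$ by (iv). By (i), $n_\beta\zeta\in\mathfrak mZ$ if and only if $((a_i\beta)_i,0)\in\mathfrak m_AW$. Now use (ii) and (iii). $\square$

**Step 4: $\Omega^1k\mid\Omega^3k$.** Take $\sigma$ from (B3), $\beta\in M'$ with $\pi(\beta)=\sigma$, and $\zeta=x_0\epsilon_0$. Then $\zeta\in Z$ because $x_0^2=0$, and its $a$-component is $d\tau$. By Lemma 4.2(v) and (B3), $n_\beta\zeta\notin\mathfrak mZ$. Lemma 3.1 applies.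

**Step 5: $R$ is not Burch.** We verify the hypotheses of Lemma 3.2. Steps 1 and 2 give all of them except the condition on Koszul relations. Let $\beta\in M'$, and consider the Koszul relation of two generators. If both are $x$'s, its $a$-component is $\pm d(e_ie_j)$, and (B2) with Lemma 4.2(v) puts its product with $n_\beta$ in $\mathfrak mZ$. In all other cases the $a$-component is $0=d(0)$, and Lemma 4.2(v) with $v=0$ does the same. So $k\nmid\Omega_Q^2k$ for every $Q=R/yR$ with $y$ regular.

Suppose $R=\widehat R$ were Burch. A maximal regular sequence has length $1$, so for some regular $y$ the ring $Q=R/yR$ is isomorphic to $S/I$ with $I$ a Burch ideal. As $Q$ is complete of depth $0$, $Q$ is itself a Burch ring. It is singular: a regular ring of depth $0$ is a field, and $Q=k$ would give $\mathfrak m=yR$ with $y$ regular, making $R$ regular. By (a) with $t=0$, $k\mid\Omega^2_Qk$, a contradiction. This proves Proposition 4.1. $\square$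

## 5. A finite length module satisfying (B1)–(B3)

We construct $D$ through its dual, where boundary conditions become linear equations. Let $\omega$ be an $A$-module of finite $k$-dimension and $D=\operatorname{Hom}_k(\omega,k)$. Then $\operatorname{soc}D=(\omega/\mathfrak m_A\omega)^*$, and an element $w\in\omega$ is killed by all $\sigma\in\operatorname{soc}D$ if and only if $w\in\mathfrak m_A\omega$.

**Step 1: the dual equations.** An element of a finite dimensional space lies in a subspace if and only if every functional killing the subspace kills the element. Functionals on $D\otimes F_n$ are families in $\omega$ indexed by the basis of $F_n$. We pair with the boundaries of $f\otimes e_ie_j$ and $f\otimes\tau$, and, one degree up, with those of $f\otimes e_0\tau$, $f\otimes e_i\tau$, $f\otimes e_0e_ie_j$, $f\otimes e_ie_je_l$. With $d(e_i\tau)=x_i\tau+x_0e_0e_i$ and $d(e_0e_ie_j)=x_0e_ie_j-x_ie_0e_j+x_je_0e_i$, this gives: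

* (B1) $\iff$ whenever $w_0,\dots,w_4\in\omega$ satisfy $x_iw_j=x_jw_i$ for all $i,j$ and $x_0w_0=0$, all $w_i$ lie in $\mathfrak m_A\omega$.
* (B2) $\iff$ whenever $P_i$ (for $e_0e_i$), $Q_{ij}$ (for $e_ie_j$) and $T$ (for $\tau$) in $\omega$, with indices in $\{1,\dots,4\}$ and $i<j<l$, satisfy
$$x_0T=0,\quad x_iT+x_0P_i=0,\quad x_0Q_{ij}-x_iP_j+x_jP_i=0,\quad x_iQ_{jl}-x_jQ_{il}+x_lQ_{ij}=0,\tag{5.1}$$
all $P_i,Q_{ij}$ lie in $\mathfrak m_A\omega$.
* (B3) $\iff$ (5.1) has a solution with $T\notin\mathfrak m_A\omega$.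

**Step 2: what (B3) forces, and three attempts that fail.** Call the $T$ of (B3) $r$ and write $P_i=-p_i$, $Q_{ij}=-q_{ij}$. We need $r\notin\mathfrak m_A\omega$ with
$$x_0r=0,\quad x_ir=x_0p_i,\quad x_ip_j-x_jp_i=x_0q_{ij},\quad x_iq_{jl}-x_jq_{il}+x_lq_{ij}=0,\tag{5.2}$$
where $p_i,q_{ij}\in\mathfrak m_A\omega$, and no other solution of (5.1) may violate (B2).

* If $x_ir=0$ for all $i$, with $p=q=0$, then $P_1=r$ and all other unknowns $0$ solves (5.1). This violates (B2).
* If $p_i=x_ih$ with one $h$ for all $i$, then $r'=r-x_0h$ is killed by every $x_i$ and $r'\notin\mathfrak m_A\omega$; $P_1=r'$ again violates (B2). So different $i$ should use different $h_i$.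
* If all $q_{ij}=0$, take $T=0$, $P_i=\alpha_ir$, $Q_{ij}=\alpha_jp_i-\alpha_ip_j$ with $\alpha_i\in k$. The first three kinds of equations in (5.1) hold, since $x_0r=0$ and $x_ir=x_0p_i$. The left side of the fourth is
$$\alpha_l(x_ip_j-x_jp_i)-\alpha_j(x_ip_l-x_lp_i)+\alpha_i(x_jp_l-x_lp_j)=x_0(\alpha_lq_{ij}-\alpha_jq_{il}+\alpha_iq_{jl}),\tag{5.3}$$
which is $0$ when $q=0$. This violates (B2). So we need $q$'s for which (5.3) forces all $\alpha_i=0$, and which still satisfy the last equation of (5.2).

**Step 3: the module.** Put $V=\langle x_0,\dots,x_4\rangle_k$, $V_0=\langle x_1,\dots,x_4\rangle_k$, and let $A_2=x_0V_0\oplus S^2V_0$ be the degree $2$ part of $k[x_0,\dots,x_4]/(x_0^2)$. Let $H$ have basis $h_1,h_2,h_3,h_4,g$. In $V_0\otimes H$ put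
$$p_i=x_ih_i,\qquad q_{12}=x_4g,\quad q_{23}=x_1g,\quad q_{34}=x_2g,\quad q_{14}=-x_3g,\quad q_{13}=q_{24}=0 .$$
Let $N\subset A_2\otimes H$ be spanned by the ten elements
$$\rho_{ij}=x_0q_{ij}-(x_ip_j-x_jp_i)=x_0q_{ij}-x_ix_j(h_j-h_i),\qquad \rho_{ijl}=x_iq_{jl}-x_jq_{il}+x_lq_{ij}$$
($1\le i<j\le4$ and $1\le i<j<l\le4$, respectively). Explicitly,
$$\rho_{123}=(x_1^2+x_3x_4)g,\quad\rho_{124}=(x_4^2+x_2x_3)g,\quad\rho_{134}=(x_3^2+x_1x_2)g,\quad\rho_{234}=(x_2^2+x_1x_4)g .$$
Let $\omega=\omega_0\oplus\omega_1\oplus\omega_2$ with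
$$\omega_0=H,\qquad\omega_1=(V\otimes H)\oplus kr,\qquad\omega_2=(A_2\otimes H)/N,$$
and the action $v\cdot h=v\otimes h$, $v\cdot(v'\otimes h)=[vv'\otimes h]$, $x_0r=0$, $x_ir=[x_0p_i]$ for $1\le i\le4$, $V\omega_2=0$. Products of two elements of $V$ kill $\omega_1$ and $\omega_2$, so commutativity and $x_0^2=0$ need checking only on $\omega_0$, where they hold by construction. So $\omega$ is an $A$-module of finite length, and $\mathfrak m_A\omega=(V\otimes H)\oplus\omega_2$. In particular $r\notin\mathfrak m_A\omega$. The relations (5.2) hold in $\omega_2$, by the choice of $N$ and of the action on $r$.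

**Step 4: a cancellation rule.**
$$\textit{If } m\in V_0\otimes H\textit{ and }x_0m=0\textit{ in }\omega_2,\textit{ then }m=0.\tag{5.4}$$
Indeed, the $S^2V_0\otimes H$-components of the ten generators of $N$ are the six elements $-x_ix_j(h_j-h_i)$ and four quadrics times $g$. The six involve distinct monomials and only the $h$'s; the four quadrics contain distinct squares. So the ten components are linearly independent, and an element of $N$ with zero $S^2V_0\otimes H$-component is $0$. The element $x_0m\in x_0V_0\otimes H$ is of this kind.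

**Proposition 5.1.** $D=\operatorname{Hom}_k(\omega,k)$ satisfies (B1), (B2), (B3).

*Proof.* **(B3).** $T=r$, $P_i=-p_i$, $Q_{ij}=-q_{ij}$ solves (5.1) by (5.2), and $r\notin\mathfrak m_A\omega$.

**Reduction for (B1) and (B2) to degree $1$.** The equations are homogeneous, so we may assume that all unknowns lie in one $\omega_\delta$. For $\delta=2$ there is nothing to prove, as $\omega_2\subset\mathfrak m_A\omega$. For $\delta=0$ the equations live in $V\otimes H$. From $x_i\otimes w_j=x_j\otimes w_i$ with $i\ne j$ we get $w=0$. From $x_i\otimes T+x_0\otimes P_i=0$ we get $T=P_i=0$, and then $x_0\otimes Q_{ij}=0$ gives $Q_{ij}=0$. So let $\delta=1$.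

**(B1), degree 1.** Write $w_i=c_ir+x_0\ell_i+w_i^0$ with $c_i\in k$, $\ell_i\in H$, $w_i^0\in V_0\otimes H$. Then $x_0w_i=x_0w_i^0$. From $x_0w_0=0$ and (5.4), $w_0^0=0$. For $i\ge1$, $x_0w_i=x_iw_0$ reads $x_0w_i^0=x_0(c_0p_i+x_i\ell_0)$, so by (5.4)
$$w_i^0=c_0p_i+x_i\ell_0 .$$
For $1\le i<j$ we then have $x_iw_j=x_0(c_jp_i+x_i\ell_j)+c_0x_ip_j+x_ix_j\ell_0$. Subtract the same with $i,j$ exchanged, use $x_ip_j-x_jp_i=x_0q_{ij}$, and cancel $x_0$ by (5.4):
$$x_i\otimes(c_jh_i+\ell_j)-x_j\otimes(c_ih_j+\ell_i)+c_0q_{ij}=0\quad\text{in }V_0\otimes H .$$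
For $(i,j)=(1,2)$ the $x_4$-coefficient is $c_0g$, so $c_0=0$. Then $\ell_j=-c_jh_i$ for all $i\ne j$ in $\{1,\dots,4\}$; two different $i$ give $c_j=0$. So all $w_i\in V\otimes H\subset\mathfrak m_A\omega$.

**(B2), degree 1.** Write
$$T=\lambda r+x_0\mu+T^0,\qquad P_i=\alpha_ir+x_0a_i+P_i^0,\qquad Q_{ij}=\kappa_{ij}r+x_0\theta_{ij}+Q_{ij}^0,$$
with $\lambda,\alpha_i,\kappa_{ij}\in k$, $\mu,a_i,\theta_{ij}\in H$ and upper-$0$ terms in $V_0\otimes H$. We solve the equations in turn. The first, $x_0T^0=0$, gives $T^0=0$. The second, $x_0(\lambda p_i+x_i\mu+P_i^0)=0$, gives $P_i^0=-\lambda p_i-x_i\mu$. In the third,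
$$x_iP_j=x_0(\alpha_jp_i+x_ia_j)-\lambda x_ip_j-x_ix_j\mu ,$$
so $x_0Q_{ij}^0=x_iP_j-x_jP_i$ and (5.2), (5.4) give
$$Q_{ij}^0=\alpha_jp_i-\alpha_ip_j+x_ia_j-x_ja_i-\lambda q_{ij}.$$
Now insert this in the fourth equation. The $r$- and $x_0$-parts of the $Q$'s contribute $x_0$ times $(\kappa_{jl}p_i-\kappa_{il}p_j+\kappa_{ij}p_l)+(x_i\theta_{jl}-x_j\theta_{il}+x_l\theta_{ij})$. In $x_iQ^0_{jl}-x_jQ^0_{il}+x_lQ^0_{ij}$ the $a$-terms cancel, the $\lambda$-terms vanish by (5.2), and the $\alpha$-terms are (5.3). Cancelling $x_0$ by (5.4), we get in $V_0\otimes H$, for $1\le i<j<l\le4$,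
$$(\kappa_{jl}p_i-\kappa_{il}p_j+\kappa_{ij}p_l)+(x_i\theta_{jl}-x_j\theta_{il}+x_l\theta_{ij})+(\alpha_iq_{jl}-\alpha_jq_{il}+\alpha_lq_{ij})=0.\tag{5.5}$$

*The $\kappa$'s vanish.* Project $H$ onto $\langle h_1,\dots,h_4\rangle$ along $g$, and let $\theta'$ be the image of $\theta$. The $q$'s disappear. For each pair $\{j,l\}$ and each $i\notin\{j,l\}$, the $x_i$-coefficient of (5.5) for the triple formed by $i,j,l$ gives $\kappa_{jl}h_i+\theta'_{jl}=0$. There are two such $i$, so $\kappa_{jl}=0$.

*The $\alpha$'s vanish.* In (5.5) itself, the coefficient of the fourth variable, whose index is not in $\{i,j,l\}$, involves only the $q$-terms. These are $g$ times: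

* $(123)$: $\alpha_1x_1+\alpha_3x_4$; the $x_4$-coefficient gives $\alpha_3=0$;
* $(124)$: $\alpha_2x_3+\alpha_4x_4$; the $x_3$-coefficient gives $\alpha_2=0$;
* $(134)$: $\alpha_1x_2+\alpha_3x_3$; the $x_2$-coefficient gives $\alpha_1=0$;
* $(234)$: $\alpha_2x_2+\alpha_4x_1$; the $x_1$-coefficient gives $\alpha_4=0$.

So all $P_i,Q_{ij}$ lie in $V\otimes H\subset\mathfrak m_A\omega$. $\square$

*Proof of Theorem 1.* Combine Propositions 4.1 and 5.1. $\blacksquare$

This ring realizes the bad case of §2. For every regular $y\in\mathfrak m\setminus\mathfrak m^2$ and $Q=R/yR$ we have $k\nmid\Omega_Q^2k$ by Lemma 3.2, so $k\mid\Omega^3_Qk$ by the argument of §2.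

## 6. Burchness through classes in $H_1(K)$

For Theorem 2 we must show that $R[[z_1,\dots,z_{t-1}]]$ is not Burch. A maximal regular sequence in this ring need not involve the $z_i$, and we have to exclude all of them. In depth $1$ this was possible because $n(\xi_i\epsilon_j-\xi_j\epsilon_i)$ does not mention $y$. We now find the analog of these elements in depth $t$.

Let $(R,\mathfrak m,k)$ have depth $t$, let $\xi=(\xi_1,\dots,\xi_e)$ be any finite generating system of $\mathfrak m$, and let $K=K(\xi;R)$ be the Koszul complex, with basis elements $e_i$, $de_i=\xi_i$. For an ordered index set $I$ let $e_I$ be the product of its $e_i$ in order. We write $Z_1$, $B_1$ for cycles and boundaries in degree $1$, and recall that $\mathfrak mH_1(K\otimes X)=0$ for every module $X$. By adjoining variables to $K$ one obtains a DG algebra resolution $G\supseteq K$ of $k$ by finite free modules (Tate, *Homology of noetherian rings and local rings*, 1957); the complex $F$ of §4, with its divided power structure in the powers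 of $\tau$, is an example over $A$. We use that $G_0=R$ and that $d(cg)=d(c)g-c\,d(g)$ for $c\in K_1$, $g\in G$.

**Definition (cocycles, $\Delta_\beta$).** An *$n$-cocycle* with values in $X$ is $\beta\in\operatorname{Hom}_R(G_n,X)$ with $\beta d=0$. For any linear $\beta:G_n\to X$ define $\Delta_\beta:K_{n+1}\to X\otimes K_1$ by
$$\Delta_\beta(e_{i_0}\cdots e_{i_n})=\sum_{l=0}^n(-1)^l\beta(e_{i_0}\cdots\widehat{e_{i_l}}\cdots e_{i_n})\,e_{i_l}.$$

*Well defined.* If two indices agree, say $i_p=i_q$ with $p<q$, only the terms $l=p,q$ can survive. Moving $e_{i_q}$ into position $p$ costs the sign $(-1)^{q-p-1}$, so their signs $(-1)^p(-1)^{q-p-1}$ and $(-1)^q$ cancel. So the formula is alternating in the indices.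

*Cocycles give cycles.* For a cocycle $\beta$, $d\Delta_\beta(e_I)=\sum(-1)^l\xi_{i_l}\beta(e_{I\setminus i_l})=\beta(de_I)=0$.

*Coboundaries give boundaries.* Let $\beta=\gamma d$ with $\gamma:G_{n-1}\to X$. For $l<l'$, the terms with $\gamma(e_{I\setminus\{i_l,i_{l'}\}})$ are $(-1)^l(-1)^{l'-1}\xi_{i_{l'}}e_{i_l}$, from omitting $i_l$ first, and $(-1)^{l'}(-1)^l\xi_{i_l}e_{i_{l'}}$, from omitting $i_{l'}$ first. So
$$\Delta_{\gamma d}(e_I)=\sum_{l<l'}(-1)^{l+l'}d\bigl(\gamma(e_{I\setminus\{i_l,i_{l'}\}})\,e_{i_l}e_{i_{l'}}\bigr)\in B_1(K\otimes X).\tag{6.1}$$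
Hence $[\Delta_\beta(e_I)]\in H_1(K\otimes X)$ depends only on the class of $\beta$ in $\operatorname{Ext}^n_R(k,X)$.

**Examples.** For $n=0$, a cocycle is $\beta(1)=s\in\operatorname{soc}X$, and $\Delta_\beta(e_i)=se_i$. For $n=1$ and $X=R$, an element $n_0$ of an overring with $n_0\mathfrak m\subset R$ gives the cocycle $b(g)=n_0\,dg$, and $\Delta_b(e_ie_j)=b(e_j)e_i-b(e_i)e_j=-n_0(\xi_ie_j-\xi_je_i)$: the elements of §3. Concretely, let $R=k[[x,y]]/(x^2)$, $\xi=(x,y)$, $b(e_x)=0$, $b(e_y)=x$, so $n_0=x/y$. With $G_2$ spanned by $e_xe_y$ and $\tau$ we have $b(d(e_xe_y))=x^2=0$ and $b(d\tau)=b(xe_x)=0$. Here $\Delta_b(e_xe_y)=xe_x$. It is not a boundary: $xe_x=a(xe_y-ye_x)$ would need $ax=0$ and $-ay=x$; the first gives $a\in xR$, so $x\in xyR$, which is false.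

**Theorem 3.** Let $R$ be singular of depth $t$. Then $R$ is Burch if and only if

**(NV)** there are a $t$-cocycle $b:G_t\to R$ and $I$ with $|I|=t+1$ such that $[\Delta_b(e_I)]\ne0$ in $H_1(K)$.

The proof cuts $R$ down one regular element at a time and follows these classes. The first lemma handles the bottom, depth zero.

**Lemma 6.1.** Let $Q\cong S/I$ be a complete local ring of depth $0$, not a field, with $(S,\mathfrak n)$ regular local, and let $\xi$ generate $\mathfrak m_Q$. Then $I$ is a Burch ideal if and only if $[se_i]\ne0$ in $H_1(K(\xi;Q))$ for some $s\in\operatorname{soc}Q$ and some $i$.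

*Proof.* **Special generators.** Let $\xi$ be the image of a regular system of parameters $X_1,\dots,X_d$ of $S$. Send a cycle $\sum\bar y_ie_i$ to $\sum y_iX_i\in I/\mathfrak nI$. Changing the lifts $y_i$ by elements of $I$ changes the result by an element of $\mathfrak nI$, and boundaries go to $0$; so this is a well defined map $H_1(K(\xi;Q))\to I/\mathfrak nI$. It is injective: if $\sum y_iX_i=\sum t_iX_i$ with $t_i\in I$, then $\sum(y_i-t_i)e_i$ is a cycle of $K(X;S)$, hence a boundary since $H_1(K(X;S))=0$. Its image $\sum\bar y_ie_i$ is then a boundary. The map sends $[se_i]$ to $\sigma X_i$, where $\sigma\in I:\mathfrak n$ lifts $s$. These products generate $\mathfrak n(I:\mathfrak n)$, and $\mathfrak nI\subset\mathfrak n(I:\mathfrak n)\subset I$. So some $[se_i]\neq0$ if and only if $\mathfrak n(I:\mathfrak n)\ne\mathfrak nI$.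

**Changing generators.** Add $\xi'=\sum r_i\xi_i$ to a generating system $\xi$, with new basis element $e'$, and put $e''=e'-\sum r_ie_i$. Then $de''=0$, so $H_1(K(\xi,\xi';Q))=H_1(K(\xi;Q))\oplus H_0(K(\xi;Q))e''$. Since $Q$ is not a field, $s\in\operatorname{soc}Q\subset\mathfrak m_Q$, so $s[e'']=0$ and $[se']=\sum r_i[se_i]$. Hence the condition for $(\xi,\xi')$ is equivalent to that for $\xi$. Two generating systems are compared through their union. $\square$

(With minimal $\xi$ this also shows fact (a) for $t=0$. If $[se_i]\ne0$, then $se_i\in Z_1(K)=\Omega_Q^2k$ is a socle element outside $B_1\supset\mathfrak mZ_1$, so it spans a direct summand $k$.)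

**Lemma 6.2.** Let $X$ be a finite $R$-module of positive depth and $\xi_i\in\mathfrak m$. Then some $y\in\xi_i+\mathfrak m^2$ is $X$-regular.

*Proof.* This is a case of Kaplansky, *Commutative Rings*, Thm. 124; here is the argument. Let $\mathfrak p_1,\dots,\mathfrak p_m$ be the maximal elements among the associated primes of $X$; they are pairwise incomparable and different from $\mathfrak m$. Say $\xi_i\in\mathfrak p_1,\dots,\mathfrak p_r$ and $\xi_i\notin\mathfrak p_{r+1},\dots,\mathfrak p_m$. For $j\le r$, $\mathfrak m^2\mathfrak p_{r+1}\cdots\mathfrak p_m\not\subset\mathfrak p_j$. By prime avoidance there is $u\in\mathfrak m^2\mathfrak p_{r+1}\cdots\mathfrak p_m$ outside $\mathfrak p_1\cup\dots\cup\mathfrak p_r$, and $y=\xi_i+u$ lies in no $\mathfrak p_j$. $\square$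

The next lemma is the step from $X$ to $X/yX$. It corresponds to (3.1).

**Lemma 6.3.** Let $y_1,\dots,y_j$ ($j<t$) be an $R$-regular sequence, $X=R/(y_1,\dots,y_j)$, $n=t-j\ge1$. Let $y=\sum c_i\xi_i\in\mathfrak m$ be $X$-regular, $c=\sum c_ie_i\in K_1$, $X'=X/yX$. For each $n$-cocycle $b:G_n\to X$ there is an $(n-1)$-cocycle $\beta:G_{n-1}\to X'$, and for each such $\beta$ there is such a $b$, with

(A) $b(ce_J)\equiv\beta(e_J)$ modulo $\mathfrak m$ for $|J|=n-1$;

(B) $\Delta_\beta(e_J)\equiv b(e_J)c-\sum_ic_i\Delta_b(e_ie_J)$ modulo $B_1(K\otimes X')$ for $|J|=n$.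

*Proof.* **Matching $b$ and $\beta$.** Given $b$: as $y\in\mathfrak m$ kills $\operatorname{Ext}^n_R(k,X)$, we have $yb=\tilde\beta d$ with $\tilde\beta:G_{n-1}\to X$. Put $\beta=\tilde\beta$ modulo $y$; then $\beta d=0$. Given $\beta$: lift it to $\tilde\beta:G_{n-1}\to X$. Then $\tilde\beta d$ has values in $yX$, so $\tilde\beta d=yb$ for a linear $b$, and $y\,bd=0$ gives $bd=0$.

**Computing $b$ on multiples of $c$.** In both cases put $\eta(h)=\tilde\beta(ch)$ for $h\in G_{n-2}$. For $g\in G_{n-1}$, since $dc=y$,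
$$y\,b(cg)=\tilde\beta(d(cg))=y\tilde\beta(g)-\eta(dg).\tag{6.2}$$
So $\eta$ modulo $y$ is an $(n-2)$-cocycle with values in $X'$. As $\operatorname{depth}X'=n-1$, $\operatorname{Ext}_R^{n-2}(k,X')=0$, so $\eta$ modulo $y$ is a coboundary. Lifting, $\eta=\chi d+y\gamma$ with $\chi:G_{n-3}\to X$ and $\gamma:G_{n-2}\to X$; here $\chi=0$ if $n=2$, and everything is zero if $n=1$. Then $\eta(dg)=y\gamma(dg)$, and (6.2) gives
$$b(cg)=\tilde\beta(g)-\gamma(dg).$$

**(A).** Take $g=e_J$ and note $de_J\in\mathfrak mK$.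

**(B).** For $J=\{j_0<\dots<j_{n-1}\}$, the definition gives $\Delta_b(e_ie_J)=b(e_J)e_i-\sum_l(-1)^lb(e_ie_{J\setminus j_l})e_{j_l}$. Hence
$$\sum_ic_i\Delta_b(e_ie_J)=b(e_J)c-\sum_l(-1)^lb(ce_{J\setminus j_l})e_{j_l}=b(e_J)c-\Delta_{\tilde\beta}(e_J)+\Delta_{\gamma d}(e_J),$$
and $\Delta_{\gamma d}(e_J)\in B_1(K\otimes X)$ by (6.1). Reduce modulo $y$. $\square$

The term $b(e_J)c$ is harmless only if $b(e_J)$ is not a unit. This is where singularity enters.

**Lemma 6.4.** Let $R$ be singular. For every regular sequence $y_1,\dots,y_j$ ($0\le j\le t$), with $X=R/(y_1,\dots,y_j)$ and $n=t-j$, every $n$-cocycle $b:G_n\to X$ satisfies $b(K_n)\subset\mathfrak mX$.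

*Proof.* Descending induction on $j$. If $j=t$, then $b(1)\in\operatorname{soc}X$. As $R$ is singular, $X$ is not a field, so $\operatorname{soc}X\subset\mathfrak mX$. Let $j<t$ and suppose $b(e_I)$ is a unit of $X$ for some $I$ with $|I|=n$. Let $i_0$ be the first element of $I$ and $J=I\setminus i_0$. By Lemma 6.2 there is an $X$-regular $y\in\xi_{i_0}+\mathfrak m^2$, so we may write $y=\sum c_i\xi_i$ with $c\equiv e_{i_0}$ modulo $\mathfrak mK_1$. With $\beta$ from Lemma 6.3, (A) gives $\beta(e_J)\equiv b(ce_J)\equiv b(e_I)$ modulo $\mathfrak m$, a unit. This contradicts the case $j+1$. $\square$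

*Proof of Theorem 3.* **Completion.** $G\otimes\widehat R$ is a resolution of the same kind over $\widehat R$, and the finite length modules $\operatorname{Ext}_R^t(k,R)$ and $H_1(K)$ do not change. So (NV) holds for $R$ if and only if it holds for $\widehat R$. The same is true of being singular, of being Burch, and of the depth. So let $R$ be complete.

**(NV) implies Burch.** We carry a nonzero class down to depth zero. Suppose we have a regular sequence $y_1,\dots,y_j$ with $j<t$, $X=R/(y_1,\dots,y_j)$, $n=t-j$, an $n$-cocycle $b:G_n\to X$ and $I$ with $|I|=n+1$ and $[\Delta_b(e_I)]\ne0$ in $H_1(K\otimes X)$. For $j=0$ this is (NV). Let $i_0$ be the first element of $I$, $J=I\setminus i_0$. Choose, as before, an $X$-regular $y=\sum c_i\xi_i$ with $c\equiv e_{i_0}$ modulo $\mathfrak mK_1$, and $\beta$ as in Lemma 6.3. By Lemma 6.4, $b(e_J)\in\mathfrak mX$. As $dc=y$, $c$ is a cycle of $K\otimes X'$, so $b(e_J)c\in\mathfrak mZ_1(K\otimes X')\subset B_1(K\otimes X')$. The $\Delta_b(e_ie_J)$ are cycles, so those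 with coefficient in $\mathfrak m$ contribute boundaries. By (B), $[\Delta_\beta(e_J)]$ is $-1$ times the image of $[\Delta_b(e_I)]$ under $H_1(K\otimes X)\to H_1(K\otimes X')$. This map is injective: from $0\to K\otimes X\xrightarrow{y}K\otimes X\to K\otimes X'\to0$, its kernel is $yH_1(K\otimes X)=0$. So $[\Delta_\beta(e_J)]\ne0$, and $|J|=n=(n-1)+1$. After $t$ steps we have $X=R/(y_1,\dots,y_t)$ and $s\in\operatorname{soc}X$ with some $[se_i]\ne0$. The complete ring $X$ is of the form $S/I$ with $S$ regular local, by Cohen's structure theorem, and it is not a field. By Lemma 6.1 $I$ is Burch, so $R$ is Burch.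

**If (NV) fails, $R$ is not Burch.** We show by induction on $j$: for every regular sequence $y_1,\dots,y_j$, every $(t-j)$-cocycle over $X=R/(y_1,\dots,y_j)$ has all its $\Delta(e_J)$, $|J|=t-j+1$, in $B_1(K\otimes X)$. For $j=0$ this is the failure of (NV). Let the claim hold for $X$, and let $\beta$ be an $(n-1)$-cocycle over $X'=X/yX$, $n=t-j$. Write $y=\sum c_i\xi_i$ in any way, and take $b$ from Lemma 6.3. In (B), $b(e_J)c\in B_1(K\otimes X')$ by Lemma 6.4, as above, and all $\Delta_b(e_ie_J)$ are boundaries by induction. So $\Delta_\beta(e_J)\in B_1(K\otimes X')$. For $j=t$ the claim says that all $[se_i]=0$, for every maximal regular sequence. By Lemma 6.1, no quotient of $R$ by a maximal regular sequence is isomorphic to $S/I$ with $I$ Burch. $\square$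

## 7. Passing from $R$ to $R[[z]]$

**Corollary 4.** A singular local ring $R$ is Burch if and only if $R[[z]]$ is Burch.

*Proof.* Let $t=\operatorname{depth}R$ and $R'=R[[z]]$, of depth $t+1$. It is singular, since $z$ lies outside the square of the maximal ideal of $R'$, so that $R'/zR'=R$ would be regular if $R'$ were. We compare (NV) for $R$, with $\xi$ and $G$, and for $R'$, with $(\xi,z)$ and
$$G'=G[[z]]\oplus G[[z]]e_z,\qquad de_z=z .$$
This is a DG algebra resolution of $k$ over $R'$ of the required kind: it is the cone of $z$ on $G[[z]]$, which resolves $k[[z]]$. It contains $K'=K(\xi,z;R')$.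

**Transporting cocycles.** For a $t$-cocycle $b_0:G_t\to R$ define $b:G'_{t+1}\to R'$ by $b(g)=0$ for $g\in G_{t+1}$ and $b(ge_z)=b_0(g)$ for $g\in G_t$, extended $R'$-linearly. It is a cocycle: $b(dg)=0$ for $g\in G_{t+2}$, and for $g\in G_{t+1}$, $d(ge_z)=(dg)e_z\pm zg$ is sent to $b_0(dg)\pm z\,b(g)=0$. If $b=\beta d$, then for $g\in G_t$ we have $b_0(g)=\beta((dg)e_z)\pm z\beta(g)$. Reducing modulo $z$, $b_0=\gamma d$ with $\gamma(h)=\beta(he_z)$ modulo $z$. So $[b_0]\mapsto[b]$ is an injection $\operatorname{Ext}^t_R(k,R)\to\operatorname{Ext}^{t+1}_{R'}(k,R')$. By Rees' theorem both spaces have the same finite dimension, so every class in the target is represented by such a $b$.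

**Comparing the classes.** If $z$ does not occur in $I$, then $\Delta_b(e_I)=0$, because $b$ vanishes on $G$. For $|J|=t+1$, again because $b(e_J)=0$, $\Delta_b(e_Je_z)=\Delta_{b_0}(e_J)$. The inclusion $K\to K'$ is split by the map of complexes $z,e_z\mapsto0$, so $H_1(K)\to H_1(K')$ is injective. Hence (NV) holds for $R$ if and only if it holds for $R'$, and Theorem 3 applies to both. $\square$

It remains to carry the summand property from $R$ to $R[[z]]$.

**Lemma 7.1.** For $n\ge1$, $\ \Omega^n_{R[[z]]}k\cong\Omega_{R[[z]]}(\Omega_R^{n-1}k)$, where $z$ acts as $0$ on $\Omega_R^{n-1}k$.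

*Proof.* Let $C$ be the minimal $R$-free resolution of $k$. Put $L_m=C_m[[z]]\oplus C_{m-1}[[z]]\varepsilon$ with $d$ as on $C$ on the first summand and $d(a\varepsilon)=(da)\varepsilon+(-1)^{|a|}za$. This is a cone of multiplication by $z$ up to signs on the resolution $C[[z]]$ of $k[[z]]$, so $L$ is the minimal $R[[z]]$-resolution of $k$. The submodules $C_m[[z]]$ and $C_m[[z]]\varepsilon$ with $m<n-1$ form a subcomplex of $L$. The quotient $L'$ is the same construction for the truncation $C_{\ge n-1}$, which resolves $N=\Omega_R^{n-1}k$. As $z$ is injective on $N[[z]]$, $L'$ is a minimal resolution of $N[[z]]/zN[[z]]$, which is $N$ with $z$ acting as $0$; it begins in degree $n-1$ with $C_{n-1}[[z]]$. In degrees $n$ and $n+1$ we have $L'=L$, with the same differential $L_{n+1}\to L_n$. So both $\Omega_{R[[z]]}N$ and $\Omega^n_{R[[z]]}k$ are $\operatorname{coker}(L_{n+1}\to L_n)$. $\square$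

*Proof of Theorem 2.* The ring $R_t=R[[z_1,\dots,z_{t-1}]]$ is singular of depth $t$. By Theorem 1, $R_1=R$ is not Burch, and by Corollary 4, applied $t-1$ times, $R_t$ is not Burch. For the summand property we use induction on $t$, starting from Theorem 1 for $t=1$. Suppose $\Omega^t_{R_t}k\mid\Omega^{t+2}_{R_t}k$, and view this over $R_{t+1}=R_t[[z_t]]$ with $z_t$ acting as $0$. The operation $\Omega_{R_{t+1}}(-)$ commutes with finite direct sums, so
$$\Omega_{R_{t+1}}(\Omega_{R_t}^tk)\ \mid\ \Omega_{R_{t+1}}(\Omega_{R_t}^{t+2}k).$$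
By Lemma 7.1 this says $\Omega^{t+1}_{R_{t+1}}k\mid\Omega^{t+3}_{R_{t+1}}k$. $\blacksquare$
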